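\title{Boxicity is NP-complete on graphs of bounded treewidth}

\begin{abstract}
The boxicity of a graph $G$ is the least $d$ such that $G$ is the intersection graph of axis-aligned boxes in $\mathbb{R}^d$. We show that deciding whether the boxicity is at most $3$ is NP-complete on graphs that become disjoint unions of caterpillars after deleting $7$ vertices. These graphs have pathwidth, hence treewidth, at most $8$. So, unless $\mathrm{P}=\mathrm{NP}$, boxicity is not polynomial-time solvable on graphs of bounded treewidth. The result extends to every fixed $d\ge 3$, with $2d+1$ deleted vertices, on graphs whose boxicity is $d$ or $d+1$. The proof is a reduction from \textsc{3-Partition}: nine vertices prescribe which pairs must be separated in the first coordinate, and there the caterpillars have to be packed into bins of limited capacity.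
\end{abstract}

\section{Introduction}

A \emph{box} in $\mathbb{R}^d$ is a product of $d$ intervals. The \emph{boxicity} $\operatorname{box}(G)$ of a finite graph $G$ is the least integer $d$ such that the vertices of $G$ can be assigned boxes in $\mathbb{R}^d$ with two boxes intersecting exactly when their vertices are adjacent. Two boxes intersect if and only if their projections to every coordinate axis intersect. So $\operatorname{box}(G)\le d$ means that $G$ is the intersection, on the common vertex set $V(G)$, of $d$ interval graphs: every edge is realized in all $d$ dimensions, and every nonedge is separated in at least one. Complete graphs have boxicity $0$, and the graphs of boxicity at most $1$ are the interval graphs. The problem \textsc{Boxicity} asks, given a graph $G$ and $d\in\mathbb{N}$, whether $\operatorname{box}(G)\le d$. It is known to be NP-complete, and to remain so for every fixed $d\ge2$. For $d=1$ it is interval graph recognition, which is polynomial.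

The following question is posed as an open problem in~\cite{BCJS}.

\begin{quote}
Is \textsc{Boxicity} polynomial-time solvable on graphs of treewidth at most $k$, for every fixed $k$?
\end{quote}

For $k=1$, that is, for forests, the answer is yes, because every forest has boxicity at most $2$. Indeed, run a depth-first search, and give a vertex $v$ of depth $\delta$ the time interval between entering and leaving $v$ in dimension $1$ and the interval $[\delta,\delta+1]$ in dimension $2$. Two vertices meet in dimension $1$ if and only if one is an ancestor of the other, and then they meet in dimension $2$ if and only if they are parent and child. Only $d\le1$ remains to be decided.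

One may guess that the answer stays yes for larger $k$. A graph of bounded treewidth is cut into pieces by separators of bounded size with no edge across. For a problem such as $3$-colorability, whose constraints sit on edges, the two sides of a separator interact only through the colors on it, and dynamic programming applies. For boxicity, however, the nonedges are constraints too, and every pair across a separator is a nonedge. Far-apart pieces of the graph compete for room on the coordinate axes. We show that this competition can encode a packing problem.

A \emph{caterpillar} is a tree containing a path, its \emph{backbone}, such that every other vertex is a leaf attached to the backbone. Throughout, a problem is \emph{NP-complete on a class of graphs} if it lies in NP and an NP-complete problem reduces to it in polynomial time by a reduction that outputs only graphs of the class.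

\begin{theorem}\label{thm:main}
Deciding whether $\operatorname{box}(G)\le3$ is NP-complete on graphs $G$ having a set $X$ of $7$ vertices such that $G-X$ is a disjoint union of caterpillars. Such graphs have pathwidth, hence treewidth, at most $8$. Consequently \textsc{Boxicity} restricted to graphs of treewidth at most $k$ is NP-complete for every fixed $k\ge8$.
\end{theorem}

Disjoint unions of caterpillars are interval graphs: give the $i$-th backbone vertex the interval $[i,i+1]$, give its leaves distinct points of $(i,i+1)$, and place the components side by side. Each further vertex raises the boxicity by at most one (Lemma~\ref{lem:delete}), so the graphs in Theorem~\ref{thm:main} have boxicity at most $8$. The difficulty lies in the exact value, and already in telling two consecutive values apart.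

\begin{theorem}\label{thm:general}
For every fixed $d\ge3$, deciding whether $\operatorname{box}(G)\le d$ is NP-complete on graphs $G$ with $\operatorname{box}(G)\in\{d,d+1\}$ that become a disjoint union of caterpillars after deleting at most $2d+1$ vertices. Hence it is NP-complete on graphs of pathwidth at most $2d+2$. In particular, unless $\mathrm{P}=\mathrm{NP}$:
\begin{enumerate}
\item[(a)] boxicity is not polynomial-time solvable on graphs of feedback vertex number at most $7$;
\item[(b)] on graphs of pathwidth at most $8$, boxicity cannot be approximated in polynomial time within any factor less than $4/3$.
\end{enumerate}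
\end{theorem}

We do not settle the case $d=2$ on graphs of bounded treewidth.

The reduction has two ingredients. In Section~\ref{sec:hubs}, nine \emph{hub} vertices take away the freedom to choose the dimension in which a nonedge is separated. This leaves a problem about intervals on one line, in which some nonadjacent pairs must be disjoint and others may overlap. In Section~\ref{sec:graph} we use the permitted overlaps to lay caterpillars (the items) on top of one long caterpillar (the frame), which acts as a ruler measuring their total size. Sections~\ref{sec:forward} and~\ref{sec:backward} prove that representations in three dimensions correspond to packings, and Section~\ref{sec:end} completes both proofs.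

\section{Preliminaries}\label{sec:prelim}

\subsection*{Representations}
A \emph{representation} of $G$ in $d$ dimensions assigns to each vertex an interval in each of the dimensions $1,\dots,d$, so that adjacent vertices have intersecting intervals in every dimension and nonadjacent vertices have disjoint intervals in some dimension. Intervals are closed, bounded and nonempty, which is no restriction for finite graphs. When a dimension is fixed, we denote a vertex and its interval by the same letter, and we say that two vertices \emph{meet} or \emph{miss} each other. A pair is \emph{separated} in a dimension if its vertices miss each other there. We write $I<J$ if $\max I<\min J$. Two facts about intervals are used throughout.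
\begin{enumerate}
\item[(I1)] If $I<J$ and $K$ meets both $I$ and $J$, then $K\supseteq[\max I,\min J]$.
\item[(I2)] If $I$ and $J$ are disjoint and some point of $I$ is at most some point of $J$, then $I<J$.
\end{enumerate}

\begin{lemma}\label{lem:delete}
For every graph $G$ and $X\subseteq V(G)$ we have $\operatorname{box}(G)\le\operatorname{box}(G-X)+|X|$. In particular $\operatorname{box}(G)\le|V(G)|$.
\end{lemma}

\begin{proof}
Take a representation of $G-X$ and, in each of its dimensions, give the vertices of $X$ an interval containing all others. For each $v\in X$ add a dimension in which $v$ gets $\{0\}$, its neighbors get $[0,1]$, and all other vertices get $\{1\}$. In this dimension $v$ meets exactly its neighbors, and all vertices other than $v$ contain $1$. So every edge is realized in all dimensions, a nonedge of $G-X$ is separated in an old dimension, and a nonedge at $v\in X$ is separated in the dimension of $v$.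
\end{proof}

\begin{lemma}\label{lem:np}
\textsc{Boxicity} is in NP.
\end{lemma}

\begin{proof}
Let $n=|V(G)|$. By Lemma~\ref{lem:delete} we may assume $d\le n$. In each dimension, replace every endpoint by its rank among the distinct endpoint values. This preserves which intervals meet, so $d$ interval models with endpoints in $\{1,\dots,2n\}$ form a certificate of polynomial size.
\end{proof}

\subsection*{Width parameters}
A \emph{tree decomposition} of $G$ is a tree $T$ whose nodes carry subsets of $V(G)$, the \emph{bags}, such that every edge of $G$ lies in a bag and, for every vertex of $G$, the nodes whose bags contain it form a nonempty subtree of $T$. Its \emph{width} is the largest bag size minus one. The \emph{treewidth} is the least width of a tree decomposition, and the \emph{pathwidth} is the least width with $T$ a path; so treewidth is at most pathwidth. The \emph{feedback vertex number} is the least number of vertices whose deletion leaves a forest.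

\begin{lemma}\label{lem:pw}
If $G-X$ is a disjoint union of caterpillars, then $G$ has pathwidth at most $|X|+1$.
\end{lemma}

\begin{proof}
For a caterpillar with backbone $v_1,\dots,v_h$, list for $i=1,\dots,h$ the bag $\{v_i\}$, the bags $\{v_i,w\}$ for the leaves $w$ at $v_i$, and, if $i<h$, the bag $\{v_i,v_{i+1}\}$. The bags containing a given vertex are consecutive, and every edge is in a bag. Concatenate these lists over all components and add $X$ to every bag. The bags have size at most $|X|+2$.
\end{proof}

\subsection*{The source problem}
An instance of \textsc{3-Partition} consists of positive integers $s_1,\dots,s_{3m}$ and $b$ with $b/4<s_i<b/2$ and $\sum_i s_i=mb$. The question is whether the indices can be partitioned into $m$ triples, each of sum $b$. The problem is strongly NP-complete \cite[SP15]{GJ}, so it stays NP-complete when the numbers are written in unary. We need this because our graph spends a constant number of vertices on each unit of size.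

\section{Assigning nonedges to dimensions}\label{sec:hubs}

A nonedge may be separated in any dimension, and a reduction has to control this choice. The tool is the induced $4$-cycle.

\begin{lemma}\label{lem:c4}
Fix a dimension. If $p,p'$ miss each other and each of $q,q'$ meets both $p$ and $p'$, then $q$ meets $q'$.
\end{lemma}

\begin{proof}
If $p<p'$, then $q$ and $q'$ both contain $[\max p,\min p']$ by (I1).
\end{proof}

Thus the two nonedges of an induced $4$-cycle are never separated in the same dimension. Three independent sets that are completely joined to each other therefore use up three dimensions, one each. After that, a pair of vertices can be barred from a dimension by giving it two common neighbors in the corresponding set.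

\begin{lemma}\label{lem:hubs}
Let $P_1,P_2,P_3$ be disjoint independent sets of a graph $G$, each with at least two vertices, such that every vertex of $P_i$ is adjacent to every vertex of $P_j$ for $i\ne j$. Then $\operatorname{box}(G)\ge3$. Moreover, in every representation in three dimensions the dimensions can be numbered so that
\begin{enumerate}
\item[(a)] the members of $P_i$ are pairwise disjoint in dimension $i$, for $i=1,2,3$;
\item[(b)] nonadjacent vertices with two common neighbors in $P_2$ and two common neighbors in $P_3$ are disjoint in dimension $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix a representation, and let $D(i)$ be the set of dimensions in which some two members of $P_i$ are disjoint. Each $D(i)$ is nonempty, since $P_i$ contains a nonedge. For $i\ne j$ the sets $D(i)$ and $D(j)$ are disjoint: in a dimension of $D(i)$, any two members of $P_j$ meet by Lemma~\ref{lem:c4}. So there are at least three dimensions. If there are exactly three, each $D(i)$ is a singleton, and we number the dimensions so that $D(i)=\{i\}$. Two members of $P_i$ are separated somewhere, hence in dimension $i$. This is (a). In (b), let $v,v'$ be the two vertices and let $i\in\{2,3\}$. Their two common neighbors in $P_i$ are disjoint in dimension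 $i$, so $v$ meets $v'$ there by Lemma~\ref{lem:c4}. Only dimension $1$ is left to separate them.
\end{proof}

If all nonedges were forced into dimension $1$, we would only be asking for an interval model, which is easy. We want a mixture: three classes $L,E,O$ of vertices, such that nonadjacent vertices of the same class are forced apart in dimension $1$, while vertices of different classes are not. This needs three vertices in $P_2$ and in $P_3$. With $P_i=\{\alpha_i,\beta_i,\gamma_i\}$, we join $E$ to $\alpha_2,\beta_2$ and $O$ to $\beta_2,\gamma_2$. Then two vertices of $E$, or two of $O$, have two common neighbors in $P_2$, but a vertex of $E$ and a vertex of $O$ have only one, and dimension $2$ remains available to separate them. In the same way $P_3$ leaves dimension $3$ available for pairs between $L$ and $E\cup O$.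

\section{The graph of a packing instance}\label{sec:graph}

Let $m,b,s_1,\dots,s_n$ be positive integers. A \emph{packing} is an assignment of the \emph{items} $1,\dots,n$ to \emph{bins} $1,\dots,m$ such that the sizes $s_i$ of the items in each bin sum to at most $b$. Put $N=2mb$. We define a graph $G=G(m,b;s_1,\dots,s_n)$ with vertex set $P_1\cup P_2\cup P_3\cup V$.

\paragraph{Hubs.} For $i=1,2,3$, the set $P_i=\{\alpha_i,\beta_i,\gamma_i\}$ is independent, and $P_i$ is completely joined to $P_j$ for $i\neq j$.

\paragraph{The set $V$.} It consists of the following vertices, with the edges listed.
\begin{itemize}
\item \emph{Blockers} $B_0,\dots,B_N$, forming the path $B_0B_1\cdots B_N$.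
\item \emph{Separators} $\sigma_0,\dots,\sigma_m$, with the edges $\sigma_tB_{2tb}$.
\item For each item, of size $s$ say: \emph{nodes} $u_1,\dots,u_{2s+1}$ and \emph{spacers} $r_1,\dots,r_{2s}$, forming the \emph{spine} path $u_1r_1u_2r_2\cdots r_{2s}u_{2s+1}$, and \emph{pendants} $p_1,\dots,p_{2s+1}$, with the edges $u_kp_k$. We suppress the number of the item in the notation.
\end{itemize}
A blocker or pendant is \emph{even} or \emph{odd} according to its index. An item of size $s$ has $s$ even pendants. The class $L$ consists of the separators and the spine vertices, the class $E$ of the even blockers and even pendants, and the class $O$ of the odd blockers and odd pendants.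

\paragraph{Edges between hubs and $V$.} The hub $\beta_1$ is joined to all of $V$. Within $V$, the hub $\alpha_1$ is joined only to $\sigma_0$, and $\gamma_1$ only to $\sigma_m$. The neighbors in $P_2\cup P_3$ depend only on the class:
\begin{center}
\begin{tabular}{c|ll}
class & neighbors in $P_2$ & neighbors in $P_3$\\ \hline
$L$ & $\alpha_2,\beta_2,\gamma_2$ & $\beta_3,\gamma_3$\\
$E$ & $\alpha_2,\beta_2$ & $\alpha_3,\beta_3$\\
$O$ & $\beta_2,\gamma_2$ & $\alpha_3,\beta_3$
\end{tabular}
\end{center}
There are no other edges.

Let $X=P_2\cup P_3\cup\{\beta_1\}$, so $|X|=7$. The components of $G-X$ are the items, which are caterpillars with their spines as backbones, and the \emph{frame}, a caterpillar with backbone $\alpha_1,\sigma_0,B_0,\dots,B_N,\sigma_m,\gamma_1$ and leaves $\sigma_1,\dots,\sigma_{m-1}$.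

\begin{proposition}\label{prop:key}
We have $3\le\operatorname{box}(G)\le4$, and $\operatorname{box}(G)=3$ if and only if a packing exists.
\end{proposition}

The lower bound is part of Lemma~\ref{lem:hubs}. The same lemma tells us what a representation in three dimensions looks like in dimension $1$.

\begin{lemma}\label{lem:rules}
In every representation of $G$ in three dimensions there is a dimension in which
\begin{enumerate}
\item[(R1)] adjacent vertices meet;
\item[(R2)] nonadjacent vertices of the same class $L$, $E$ or $O$ miss each other;
\item[(R3)] $\alpha_1,\beta_1,\gamma_1$ are pairwise disjoint, $\sigma_0$ misses $\gamma_1$, and $\sigma_m$ misses $\alpha_1$.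
\end{enumerate}
\end{lemma}

\begin{proof}
Take dimension $1$ of Lemma~\ref{lem:hubs}. By the table, two vertices of the same class have two common neighbors in $P_2$ and two in $P_3$, which gives (R2). The hubs $\alpha_1,\gamma_1$ are joined to all of $P_2\cup P_3$, and $\sigma_0\ne\sigma_m$ as $m\ge1$, so part (b) applies to the nonedges $\sigma_0\gamma_1$ and $\sigma_m\alpha_1$. The rest of (R3) is part (a).
\end{proof}

Under these rules each part of $G$ has one job. The hubs of $P_1$ confine the spines to the stretch between $\sigma_0$ and $\sigma_m$. The separators, being in the class of the spines, cut this stretch into $m$ bins. In each bin the even blockers leave $b$ gaps, and each gap is covered by an odd blocker. A pendant misses all blockers of its own parity, so even pendants must go into the gaps and odd pendants must stay out. Since the pendants of an item alternate in parity, and begin and end with an odd one, no gap can hold two even pendants.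

\begin{example}[one bin of capacity one]\label{ex:small}
Let $m=b=1$, so the frame has blockers $B_0,B_1,B_2$ and separators $\sigma_0,\sigma_1$. Figure~\ref{fig:small} shows dimension $1$ of a representation of $G(1,1;1)$, with one item of size $1$. The nonadjacent pairs that meet in the figure are $p_1B_0$, $p_2B_1$, $p_3B_2$ and pairs of a spine vertex and a blocker. All of them join different classes, and Lemma~\ref{lem:dims23} separates them in dimensions $2$ and $3$.

Now add a second item of size $1$, and suppose that $G(1,1;1,1)$ has a representation in three dimensions. Work in the dimension of Lemma~\ref{lem:rules}, and grant that every spine vertex lies right of $\sigma_0$ and left of $\sigma_1$ (Steps 1 and 4 of Section~\ref{sec:backward}). The blockers $B_0,B_2\in E$ are disjoint and meet $\sigma_0$ and $\sigma_1$ respectively, so $B_0<B_2$ by (I2). By (I1), the gap $g=(\max B_0,\min B_2)$ lies in $B_1$. Choose points $x_k\in u_k\cap p_k$ for the first item and $x_k'$ for the second. The point $x_2$ lies right of $\sigma_0$, hence right of $\min B_0$, and left of $\sigma_1$, hence left of $\max B_2$. It avoids $B_0$ and $B_2$ because $p_2\in E$. So $x_2\in g$, and for the same reason $x_2'\in g$. The two spines cover disjoint intervals;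 say the first is on the left. The node $u_2$ lies between $u_1$ and $u_3$, since otherwise the spacers $r_1,r_2\in L$ would share an endpoint of $u_2$. So one of $x_1,x_3$ lies between $x_2$ and $x_2'$, hence in $g\subseteq B_1$. But $p_1,p_3$ and $B_1$ are pairwise nonadjacent vertices of $O$, a contradiction. The bin holds one unit and not two.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.28cm,y=0.8cm]
\fill[gray!20] (14,-0.3) rectangle (20,1.5);
\foreach \s/\e/\h/\n in {0/34/4/\beta_1, -1/7/3/\sigma_0, 8/10/3/u_1, 16/18/3/u_2, 24/26/3/u_3, 27/35/3/\sigma_1, 10/16/2/r_1, 18/24/2/r_2, 0/14/1/B_0, 20/34/1/B_2, 10/24/0/B_1}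
  \draw[thick,|-|] (\s,\h) -- node[above] {$\n$} (\e,\h);
\fill (-1,4) circle (1.7pt) node[above left] {$\alpha_1$};
\fill (35,4) circle (1.7pt) node[above right] {$\gamma_1$};
\fill (17,1) circle (1.7pt) node[above] {$p_2$};
\fill (9,0) circle (1.7pt) node[above left] {$p_1$};
\fill (25,0) circle (1.7pt) node[above right] {$p_3$};
\foreach \h/\n in {4/P_1, 3/L, 2/L, 1/E, 0/O} \node at (-5,\h) {$\n$};
\draw[->] (-2,-0.8) -- (37,-0.8);
\foreach \s in {0,10,20,30} \draw (\s,-0.7) -- (\s,-0.9) node[below] {$\s$};
\end{tikzpicture}
\caption{Dimension $1$ of a representation of $G(1,1;1)$: one bin of capacity $1$, between the separators $\sigma_0$ and $\sigma_1$, holding one item of size $1$. All intervals lie on one line and are drawn in rows by class; the hubs of $P_2\cup P_3$ cover everything and are omitted. The even pendant $p_2$ lies in the shaded gap between the even blockers $B_0$ and $B_2$. The odd blocker $B_1$ covers this gap and keeps the odd pendants $p_1,p_3$ out of it.}\label{fig:small}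
\end{figure}

\section{From a packing to a representation}\label{sec:forward}

\subsection*{Dimensions 2 and 3}
These dimensions do not depend on the packing. In dimension $2$, a vertex of $E$ gets an interval $[-3,e]$ and a vertex of $O$ an interval $[o,3]$; they are separated when $e<o$. Consecutive blockers must meet, so blockers get $e=o=0$, and pendants are shortened by one so as to miss the blockers of the other class. In dimension $3$, the class $L$ lies to the right and $E\cup O$ to the left. Separators must reach blockers, and nodes must reach pendants, but spine vertices should miss blockers. The intervals are as follows.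
\begin{center}
\begin{tabular}{lc|lc}
\multicolumn{2}{c|}{dimension $2$} & \multicolumn{2}{c}{dimension $3$}\\ \hline
$\alpha_2,\ \beta_2,\ \gamma_2$ & $\{-3\},\ [-2,2],\ \{3\}$ & $\alpha_3,\ \beta_3,\ \gamma_3$ & $\{-3\},\ [-2,2],\ \{3\}$\\
$P_1\cup P_3\cup L$ & $[-3,3]$ & $P_1\cup P_2$ & $[-3,3]$\\
even blockers & $[-3,0]$ & blockers & $[-3,-1]$\\
even pendants & $[-3,-1]$ & pendants & $[-3,0]$\\
odd blockers & $[0,3]$ & separators & $[-1,3]$\\
odd pendants & $[1,3]$ & spine vertices & $[0,3]$
\end{tabular}
\end{center}

\begin{lemma}\label{lem:dims23}
With these intervals, adjacent vertices of $G$ meet in dimensions $2$ and $3$, and each of the following nonadjacent pairs is separated in dimension $2$ or $3$: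
\begin{enumerate}
\item[(a)] a nonadjacent pair containing a hub of $P_2\cup P_3$;
\item[(b)] a pendant and a blocker of opposite parity;
\item[(c)] a spine vertex and a blocker.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $i\in\{2,3\}$. In dimension $i$, hubs outside $P_i$ meet all vertices, and the hubs of $P_i$ are pairwise disjoint. This settles all pairs of hubs except those inside $P_1$, about which nothing is claimed, and it reduces the pairs of a hub and a vertex of $V$ to hubs of $P_i$ in dimension $i$. In dimension $2$, the vertices of $V$ containing $-3$ are those of $L\cup E$, the vertices containing $3$ are those of $L\cup O$, and every vertex contains $-1$ or $1$. So $\alpha_2,\gamma_2,\beta_2$ meet exactly their neighbors in $V$. In dimension $3$, the vertices of $V$ containing $-3$ are those of $E\cup O$, the vertices containing $3$ are those of $L$, and every vertex contains $-1$ or $0$. So $\alpha_3,\gamma_3,\beta_3$ meet exactly their neighbors in $V$. This proves (a) and realizes all edges at hubs.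

Consider the edges inside $V$. In dimension $2$, $B_j$ and $B_{j+1}$ share $0$, and every other edge has an end in $L$, whose interval is $[-3,3]$. In dimension $3$, $B_j$ and $B_{j+1}$ have the same interval, as do consecutive spine vertices; $\sigma_t$ and $B_{2tb}$ share $-1$; and $u_k$ and $p_k$ share $0$.

For (b), in dimension $2$ we have $[-3,-1]<[0,3]$ for an even pendant and an odd blocker, and $[-3,0]<[1,3]$ for an even blocker and an odd pendant. For (c), in dimension $3$ we have $[-3,-1]<[0,3]$.
\end{proof}

\subsection*{Dimension 1 for hubs, blockers and separators}
Put
\begin{gather*}
B_j=[10j,\,10j+14],\qquad \alpha_1=\{-1\},\quad \beta_1=[0,\,10N+14],\quad \gamma_1=\{10N+15\},\\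
\sigma_0=[-1,7],\qquad \sigma_t=\{20tb+7\}\ \ (0<t<m),\qquad \sigma_m=[10N+7,\,10N+15],
\end{gather*}
and give every hub of $P_2\cup P_3$ the interval $[-1,10N+15]$. The \emph{window} $w_j=(10j+4,10j+10)$, for $0\le j\le N$, lies in $B_j$ and misses all other blockers, since $B_{j-1}$ ends at $10j+4$ and $B_{j+1}$ starts at $10j+10$.

\begin{lemma}\label{lem:frame}
These intervals, together with dimensions $2$ and $3$ above, represent the subgraph of $G$ induced by the hubs, blockers and separators.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:dims23} it suffices to show that in dimension $1$ adjacent vertices meet and nonadjacent pairs without a hub of $P_2\cup P_3$ are separated. Hubs of $P_2\cup P_3$ meet everything. The hubs of $P_1$ are pairwise disjoint; among blockers and separators, $\beta_1$ meets all, $\alpha_1$ only $\sigma_0$, and $\gamma_1$ only $\sigma_m$. The blockers $B_j$ and $B_{j'}$ with $j<j'$ meet if and only if $10j'\le10j+14$, that is, $j'=j+1$. The separators are pairwise disjoint. Each $\sigma_t$ contains $20tb+7\in w_{2tb}$, so it meets $B_{2tb}$. It meets no other blocker: for $0<t<m$ it is a point of the window, $\sigma_0$ ends before $B_1$ starts at $10$, and $\sigma_m$ starts after $B_{N-1}$ ends at $10N+4$.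
\end{proof}

\subsection*{Dimension 1 for the items}

\begin{lemma}\label{lem:forward}
If a packing exists, then $\operatorname{box}(G)\le3$.
\end{lemma}

\begin{proof}
Order the items of each bin arbitrarily. For an item of size $s$ in bin $t$, let $h=2(t-1)b+2a$, where $a$ is the total size of the earlier items of the bin. Then $h$ is even, $h\ge2(t-1)b$, and $h+2s\le2tb$ because $a+s\le b$. The item will put one pendant into each of the windows $w_h,\dots,w_{h+2s}$. Its first and last window may be shared with a neighboring item and a separator, so there it keeps to the right and to the left side respectively:
\[
x_1=10h+9,\qquad x_k=10(h+k-1)+7\quad(1<k\le 2s),\qquad x_{2s+1}=10(h+2s)+5 .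
\]
Thus $x_k\in w_{h+k-1}$ and $x_{k+1}-x_k\ge8$. Put
\[
p_k=\{x_k\},\qquad u_k=[x_k-1,\,x_k+1],\qquad r_k=[x_k+1,\,x_{k+1}-1].
\]
All vertices of the item lie in $T=[10h+8,\,10(h+2s)+6]$. For $m=b=n=s_1=1$ this is Figure~\ref{fig:small}.

By Lemmas~\ref{lem:dims23} and~\ref{lem:frame}, it remains to consider the pairs containing an item vertex $v$, and to show that in dimension $1$ adjacent pairs meet, while nonadjacent pairs are separated or fall under (a), (b), (c) of Lemma~\ref{lem:dims23}.
\begin{itemize}
\item \emph{Hubs.} As $T\subseteq\beta_1$, the vertex $v$ meets $\beta_1$ and the hubs of $P_2\cup P_3$, and it misses $\alpha_1$ and $\gamma_1$.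
\item \emph{Separators and other items.} The interval $T$ lies in the open interval $(20(t-1)b+7,\,20tb+7)$. This open interval misses all separators, and the ones for different bins are disjoint. The next item of the same bin has $h+2s$ in place of $h$, so it starts at $10(h+2s)+8$, after $T$ ends. So $v$ misses all separators and all vertices of other items.
\item \emph{The same item.} The spine intervals $u_1,r_1,u_2,\dots$ have positive length and tile $T$ from left to right, so two of them meet if and only if they are consecutive. The point $p_k$ is interior to $u_k$, so it meets $u_k$ and no other vertex of the item.
\item \emph{Blockers.} If $v$ is a spine vertex, the pair falls under (c). If $v=p_k$, it meets only the blocker $B_{h+k-1}$, whose parity is opposite to that of $k$ because $h$ is even. This pair falls under (b). \qedhere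
\end{itemize}
\end{proof}

\section{From a representation to a packing}\label{sec:backward}

\begin{lemma}\label{lem:backward}
If $\operatorname{box}(G)\le3$, then a packing exists.
\end{lemma}

\begin{proof}
Fix a representation in three dimensions. All intervals below belong to the dimension given by Lemma~\ref{lem:rules}. We first show that the frame is laid out from left to right, then place the items, and then count.

\medskip\noindent\emph{Step 1: the ends.} The hubs $\alpha_1,\beta_1,\gamma_1$ are pairwise disjoint. If $\gamma_1$ lay between $\alpha_1$ and $\beta_1$, then $\sigma_0$, which meets these two, would contain $\gamma_1$ by (I1), contrary to (R3). If $\alpha_1$ lay between $\beta_1$ and $\gamma_1$, then $\sigma_m$ would contain $\alpha_1$, again contrary to (R3). So $\beta_1$ is in the middle, and after a reflection $\alpha_1<\beta_1<\gamma_1$. By (I1), $\min\beta_1\in\sigma_0$ and $\max\beta_1\in\sigma_m$. The two separators are disjoint by (R2), so $\sigma_0<\sigma_m$ by (I2).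

\medskip\noindent\emph{Step 2: $B_j<B_{j+2}$ for all $j$.} Only blockers of equal parity are known to be disjoint, so we must show that the path of blockers cannot turn back. Suppose $B_j<B_{j+2}$ and $B_{j+3}<B_{j+1}$. Since $B_{j+1}$ meets $B_j$,
\[
\max B_{j+3}<\min B_{j+1}\le\max B_j<\min B_{j+2},
\]
so $B_{j+3}$ misses its neighbor $B_{j+2}$, a contradiction. Hence $B_j<B_{j+2}$ implies $B_{j+1}<B_{j+3}$. The mirror image of the argument shows that $B_{j+2}<B_j$ implies $B_{j+3}<B_{j+1}$. By induction on $j$, either $B_j<B_{j+2}$ for all $j$, or $B_{j+2}<B_j$ for all $j$. In the second case $B_N<B_0$, as $N\ge2$ is even. But $\sigma_0<\sigma_m$, so a point of $\sigma_0\cap B_0$ lies left of a point of $\sigma_m\cap B_N$. This excludes the second case.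

For odd $j$ define the \emph{gap} $g_j=(\max B_{j-1},\min B_{j+1})$. Since $B_j$ meets $B_{j-1}$ and $B_{j+1}$, (I1) gives
\begin{equation}\label{eq:gap}
g_j\subseteq B_j\qquad(j\text{ odd}).
\end{equation}

\medskip\noindent\emph{Step 3: $\sigma_0<\sigma_1<\dots<\sigma_m$.} By Step 2, $B_{2(t-1)b}<B_{2tb}$. These blockers meet $\sigma_{t-1}$ and $\sigma_t$ respectively, so a point of $\sigma_{t-1}$ lies left of a point of $\sigma_t$. The separators are disjoint, and (I2) applies.

\medskip\noindent\emph{Step 4: each item lies in one bin.} Let $v$ be a spine vertex. It misses all separators by (R2), and it meets $\beta_1$. If $v<\sigma_0$, then $\max v<\min\sigma_0\le\max\alpha_1<\min\beta_1$, and if $\sigma_m<v$, then $\max\beta_1<\min\gamma_1\le\max\sigma_m<\min v$. Both contradict that $v$ meets $\beta_1$. So $\sigma_0<v<\sigma_m$. Let $S_i$ be the union of the spine intervals of item $i$. It is an interval, since consecutive spine vertices meet. By (R2) it misses all separators and all $S_{i'}$ with $i'\ne i$. Let $t$ be least with $S_i<\sigma_t$. Then $1\le t\le m$ and $\sigma_{t-1}<S_i<\sigma_t$. We assign item $i$ to bin $t$.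

\medskip\noindent\emph{Step 5: the nodes of an item are monotone.} The spacers make the nodes pairwise nonadjacent, so the nodes are pairwise disjoint by (R2). Let $1<k\le2s$. If $u_{k-1}$ and $u_{k+1}$ were both right of $u_k$, then $r_{k-1}$ and $r_k$ would both contain $\max u_k$ by (I1); if both were left of $u_k$, they would both contain $\min u_k$. But $r_{k-1},r_k$ are nonadjacent vertices of $L$. So $u_k$ lies between $u_{k-1}$ and $u_{k+1}$, and $u_1,\dots,u_{2s+1}$ appear in increasing or in decreasing order. Choose $x_k\in u_k\cap p_k$. Then $x_1,\dots,x_{2s+1}$ is a strictly monotone sequence in $S_i$. Call $x_k$ an \emph{even} or \emph{odd point} according to the parity of $k$.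

\medskip\noindent\emph{Step 6: even points lie in gaps of their bin, odd points in no gap.} Let $k$ be even and let the item be in bin $t$. By Step 4,
\[
\min B_{2(t-1)b}\le\max\sigma_{t-1}<x_k<\min\sigma_t\le\max B_{2tb}.
\]
The pendant $p_k\in E$ misses all even blockers, so $x_k$ lies right of $B_{2(t-1)b}$, left of $B_{2tb}$, and in none of the even blockers between them. These are ordered by Step 2, so $x_k\in g_j$ for exactly one odd $j$ with $2(t-1)b<j<2tb$. There are $b$ such indices $j$. If $k$ is odd, then $p_k\in O$ misses all odd blockers, so $x_k$ lies in no gap by~\eqref{eq:gap}.

\medskip\noindent\emph{Step 7: no gap contains two even points of a bin.} Gaps are convex and contain no odd point, so it suffices to find an odd point between any two even points. For $x_k,x_{k'}$ of the same item with $k<k'$ both even, we have $k<k+1<k'$, and $x_{k+1}$ lies between them by Step 5. For even points $x\in S_i$ and $x'\in S_{i'}$ of two items with $S_i<S_{i'}$, one of the odd points $x_1,x_{2s_i+1}$ of item $i$ lies right of $x$ by Step 5. It belongs to $S_i$, so it lies left of $x'$.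

\medskip
Item $i$ has $s_i$ even points. By Steps 6 and 7, the even points of the items in bin $t$ lie in distinct gaps among $b$ gaps. So the sizes in each bin sum to at most $b$.
\end{proof}

\begin{remark}
Two parts of the construction are easily seen to be needed. If the odd pendants are deleted from $G$, shrunken copies of all items fit side by side into the window $w_1$ of Section~\ref{sec:forward}, where they meet only the odd blocker $B_1$, and Lemma~\ref{lem:dims23}(b),(c) separates these pairs. If instead the edges from $\beta_1$ to the items are deleted, all items can be laid out left of $\alpha_1$, with the hubs of $P_2\cup P_3$ extended over them. In both cases the boxicity is $3$ whatever the sizes are.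
\end{remark}

\section{Four dimensions, higher dimensions, and the theorems}\label{sec:end}

The number three entered only in Lemma~\ref{lem:hubs}, where it left each nonedge inside a class a single dimension. A fourth dimension can separate the items from the blockers and separators, and then no capacity constraint remains.

\begin{lemma}\label{lem:four}
$\operatorname{box}(G)\le4$ for all $m,b,s_1,\dots,s_n$.
\end{lemma}

\begin{proof}
Use dimensions $2$ and $3$ of Section~\ref{sec:forward} for all vertices. In dimension $1$, place hubs, blockers and separators as in Lemma~\ref{lem:frame}, and give every item vertex the interval of $\beta_1$. For dimension $4$, number the nodes of all items by $\kappa=1,\dots,M$, item by item and in spine order. If $u_k$ has number $\kappa$, put $p_k=\{4\kappa\}$, $u_k=[4\kappa-1,4\kappa+1]$ and, if $u_k$ is not the last node of its item, $r_k=[4\kappa+1,4\kappa+3]$. Blockers and separators get $\{0\}$, and hubs get $[0,4M+1]$.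

Hubs, blockers and separators all contain $0$ in dimension $4$, so pairs among them are represented correctly by Lemma~\ref{lem:frame}. Now let $v$ be an item vertex and $w$ any other vertex. If $w$ is an item vertex, then $v,w$ meet in dimension $1$, they meet in dimension $4$ if and only if they are adjacent, and adjacent pairs meet in dimensions $2$ and $3$ by Lemma~\ref{lem:dims23}. If $w$ is a blocker or separator, the pair is nonadjacent and is separated in dimension $4$. If $w\in\{\alpha_1,\gamma_1\}$, the pair is nonadjacent and is separated in dimension $1$. If $w$ is $\beta_1$ or a hub of $P_2\cup P_3$, then $v,w$ meet in dimensions $1$ and $4$, and Lemma~\ref{lem:dims23} shows that they meet in dimensions $2$ and $3$ if adjacent and are separated in one of them if not.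
\end{proof}

Proposition~\ref{prop:key} follows from Lemmas~\ref{lem:hubs}, \ref{lem:forward}, \ref{lem:backward} and~\ref{lem:four}. For the graphs of Example~\ref{ex:small} it gives $\operatorname{box}(G(1,1;1))=3$ and $\operatorname{box}(G(1,1;1,1))=4$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Membership in NP is Lemma~\ref{lem:np}, and the bound on the pathwidth is Lemma~\ref{lem:pw}. Given an instance $s_1,\dots,s_{3m},b$ of \textsc{3-Partition} in unary with $m\ge1$, output $G=G(m,b;s_1,\dots,s_{3m})$. An item of size $s$ has $6s+2$ vertices, so $G$ has $9+(2mb+1)+(m+1)+(6mb+6m)=8mb+7m+11$ vertices and is built in polynomial time. It belongs to the class in the theorem, with $X=P_2\cup P_3\cup\{\beta_1\}$.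

A partition into triples of sum $b$ is a packing. Conversely, in a packing every bin has total size exactly $b$, because $\sum_is_i=mb$ and there are $m$ bins. Since $s_i<b/2$, such a bin has at least three items, and since $s_i>b/4$, it has at most three. So a packing is a partition into triples of sum $b$. By Proposition~\ref{prop:key}, $\operatorname{box}(G)\le3$ if and only if the instance is a yes-instance. As $G$ has treewidth at most $8$, the map to the pair $(G,3)$ proves the last statement for every $k\ge8$.
\end{proof}

To pass to higher dimensions we add pairs of vertices, each of which uses up one dimension.

\begin{lemma}\label{lem:join}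
Let $H$ be a graph that is not complete, and let $H^+$ be obtained from $H$ by adding two nonadjacent vertices $q,q'$, both joined to all of $V(H)$. Then $\operatorname{box}(H^+)=\operatorname{box}(H)+1$.
\end{lemma}

\begin{proof}
Given a representation of $H$, let $q,q'$ have an interval containing all others in each dimension, and add a dimension with $q=\{0\}$, $q'=\{1\}$ and $[0,1]$ for all vertices of $H$. This represents $H^+$. Conversely, in a representation of $H^+$ the vertices $q,q'$ are disjoint in some dimension. There any two vertices of $H$ meet, by Lemma~\ref{lem:c4}. So all nonedges of $H$ are separated in other dimensions, and dropping this dimension leaves a representation of $H$.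
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $G$ be the graph in the proof of Theorem~\ref{thm:main}, and let $G_d$ be obtained from $G$ by applying the operation of Lemma~\ref{lem:join} $d-3$ times. Then $\operatorname{box}(G_d)=\operatorname{box}(G)+d-3$. By Proposition~\ref{prop:key} this lies in $\{d,d+1\}$, and it is at most $d$ if and only if the \textsc{3-Partition} instance is a yes-instance. Deleting $X$ and the $2(d-3)$ new vertices, that is, $7+2(d-3)=2d+1$ vertices, leaves a disjoint union of caterpillars. By Lemma~\ref{lem:pw} the pathwidth is at most $2d+2$. Membership in NP is Lemma~\ref{lem:np}.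

Statements (a) and (b) come from $d=3$. For (a), $G-X$ is a forest and $|X|=7$. For (b), suppose a polynomial-time algorithm outputs a number $A$ with $\operatorname{box}(G)\le A\le\rho\operatorname{box}(G)$ for a fixed $\rho<4/3$. If $\operatorname{box}(G)=3$, then $A\le3\rho<4$, and otherwise $\operatorname{box}(G)=4$ and $A\ge4$. So the algorithm decides \textsc{3-Partition} with unary input in polynomial time, and $\mathrm{P}=\mathrm{NP}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCJS}
Henning Bruhn, Morgan Chopin, Felix Joos and Oliver Schaudt,
\emph{Structural parameterizations for boxicity},
arXiv:1402.4992 (2014).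

\bibitem{GJ}
Garey and Johnson,
\emph{Computers and Intractability},
1979.

\end{thebibliography}
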